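\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}
\title{Exponential systems of infinite defect\\ that do not extend to a strong M-basis}

\begin{abstract}
We construct a real set $\Lambda$ such that the exponentials $e^{i\lambda t}$, $\lambda\in\Lambda$, span a subspace of infinite codimension in $L^2(-\pi,\pi)$, and yet no complete and minimal system of vectors containing them is a strong M-basis. This answers in the negative a question of Belov. We also show that every such obstruction is close to critical density: up to a sparse real set, $\Lambda$ must contain all zeros of a Paley--Wiener function of full type. Consequently it cannot occur when the exponentials are already incomplete on a shorter interval.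
\end{abstract}

\section{The question and the answer}

Let $\Lambda\subset\mathbb C$ be a set of distinct points and consider the exponentials $e^{i\lambda t}$, $\lambda\in\Lambda$, in $L^2(-\pi,\pi)$. The \emph{defect} of the system is the dimension of the orthogonal complement of its closed span; the system is incomplete if the defect is positive. An incomplete system of exponentials is always minimal (Lemma~\ref{lem:divide} below), and a theorem of Belov says that it can always be enlarged by exponentials to a complete and minimal system.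

Completeness and minimality are weak properties. If $\{x_n\}$ is complete and minimal in a Hilbert space $H$, there is a unique biorthogonal system $\{y_n\}$, $(x_m,y_n)=\delta_{mn}$, and each $x\in H$ has a formal series $\sum_n(x,y_n)x_n$; but the series may fail to determine $x$. The system is called a \emph{strong M-basis} (or hereditarily complete) if
\[
x\in\overline{\mathrm{Span}}\,\{(x,y_n)x_n\}_n\qquad\text{for every }x\in H ,
\]
that is, if each vector can be recovered by linear operations and limits from the terms of its own formal series. The following question is taken from \cite{Belov}.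

\medskip
\noindent\textbf{Question.} \emph{Suppose that $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ has infinite defect in $L^2(-\pi,\pi)$. Is there $\Lambda'\subset\mathbb C\setminus\Lambda$ such that $\{e^{i\lambda t}\}_{\lambda\in\Lambda\cup\Lambda'}$ is a strong M-basis of $L^2(-\pi,\pi)$?}
\medskip

A positive answer looks plausible. If $\Lambda=2\mathbb Z$, for instance, the defect is infinite and adding the odd integers gives an orthogonal basis; in general, infinite defect seems to leave a great deal of freedom in the choice of $\Lambda'$. Nevertheless the answer is no, and it remains no if arbitrary vectors may be added.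

\begin{theorem}\label{thm:example}
Let $\beta=\frac38$ and
\[
E(z)=\frac1{\Gamma(\beta-z)\Gamma(\beta+z)},\qquad n_j=4^j+\beta,\qquad b_j=2\cdot4^j\qquad(j\ge1).
\]
Let $A$ be the zero set of $E$ with the points $n_j$, $j\ge1$, removed, let $B=\{b_j:\ j\text{ even}\}$, and let $\Lambda=A\cup B\subset\mathbb R$. Then $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ has infinite defect in $L^2(-\pi,\pi)$, and no complete and minimal system of vectors in $L^2(-\pi,\pi)$ containing it is a strong M-basis. In particular, no $\Lambda'$ as in the Question exists.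
\end{theorem}

The reason why the freedom in the added vectors is useless is a simple general fact.

\begin{proposition}\label{prop:span}
Let $\{x_\lambda\}$ be a minimal incomplete system in a Hilbert space $H$, with closed span $Y$. It can be enlarged by vectors of $H$ to a strong M-basis of $H$ if and only if it is a strong M-basis of $Y$.
\end{proposition}

So the obstruction sits inside the closed span of the given system, and one may ask what it looks like. We describe it in the Paley--Wiener space $PW$, the space of Fourier transforms $F(z)=\int_{-\pi}^\pi f(t)e^{-izt}\,dt$ of functions $f\in L^2(-\pi,\pi)$. There $e^{i\lambda t}$ becomes a multiple of the reproducing kernel $k_{\bar\lambda}$, so exponential systems are the same as systems of kernels, up to conjugation of the index set. We write $\mathrm{ord}_F(w)$ for the multiplicity of $w$ as a zero of $F$ (zero if $F(w)\ne0$), and $1_X$ for the indicator function of a set $X$.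

\begin{theorem}\label{thm:structure}
Let $\{k_\lambda\}_{\lambda\in\Lambda}$ have infinite defect in $PW$ and fail to be a strong M-basis of its closed span. Then there are $h\in PW\setminus\{0\}$ and $\Sigma\subset\mathbb R$ with $\sum_{s\in\Sigma\setminus\{0\}}1/|s|<\infty$ such that
\[
\mathrm{ord}_h(z)\le 1_\Lambda(z)+1_\Sigma(z)\qquad(z\in\mathbb C),
\]
and $h$ has type exactly $\pi$ in both directions $\pm i$:\ $\limsup_{y\to+\infty}y^{-1}\log|h(\pm iy)|=\pi$.
\end{theorem}

Thus $\Lambda$ contains all zeros of a full-type Paley--Wiener function, except for a sparse real set.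

\begin{corollary}\label{cor:radius}
If $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ is incomplete in $L^2(-\rho,\rho)$ for some $\rho<\pi$, then it is a strong M-basis of its closed span in $L^2(-\pi,\pi)$; hence it extends to a strong M-basis of $L^2(-\pi,\pi)$ by adding some vectors.
\end{corollary}

In other words, let the completeness radius of $\Lambda$ be the supremum of those $\rho$ for which the exponentials are complete in $L^2(-\rho,\rho)$. For systems of infinite defect the obstruction requires completeness radius exactly $\pi$, and Theorem~\ref{thm:example} shows that it does occur there. Whether the vectors added in Corollary~\ref{cor:radius} can be taken to be exponentials is not settled here.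

Section~\ref{sec:witness} treats the Hilbert space part and shows the mechanism of the example in a toy case. Section~\ref{sec:pw} collects facts about $PW$, and Section~\ref{sec:example} proves Theorem~\ref{thm:example}. Sections~\ref{sec:identity}--\ref{sec:radius}, independent of Section~\ref{sec:example}, prove Theorem~\ref{thm:structure} and its corollary.

\section{Witnesses, and a toy example}\label{sec:witness}

Failure of the strong M-basis property is detected by a single vector.

\begin{lemma}\label{lem:witness}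
Let $\{x_n\}_{n\in I}$ be complete and minimal in a Hilbert space $Y$, with biorthogonal system $\{y_n\}$. It fails to be a strong M-basis of $Y$ if and only if there are a partition $I=I_1\cup I_0$ and a vector $h\in Y\setminus\{0\}$ with $h\perp x_n$ for $n\in I_1$ and $h\perp y_n$ for $n\in I_0$.
\end{lemma}

\begin{proof}
Given such $h$, the vectors $(h,y_n)x_n$ vanish for $n\in I_0$ and are orthogonal to $h$ for $n\in I_1$, so $h\ne0$ is not in their closed span. Conversely, suppose $x\notin\overline{\mathrm{Span}}\{(x,y_n)x_n\}$. Put $I_1=\{n:(x,y_n)\ne0\}$, $I_0=I\setminus I_1$, and $Y_1=\overline{\mathrm{Span}}\{x_n\}_{n\in I_1}$. Then $x\notin Y_1$, so the component $h$ of $x$ orthogonal to $Y_1$ is nonzero, and $h\perp x_n$ for $n\in I_1$. For $n\in I_0$ we have $(x,y_n)=0$ and $y_n\perp Y_1$, hence $h\perp y_n$.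
\end{proof}

We call $h$ a \emph{witness}. The lemma says that a strong M-basis is a system all of whose mixed systems $\{x_n\}_{n\in I_1}\cup\{y_n\}_{n\in I_0}$ are complete.

\begin{proof}[Proof of Proposition~\ref{prop:span}]
Let $\{x_\lambda\}\cup\{u_i\}$ be a strong M-basis of $H$ with biorthogonal system $\{y_\lambda\}\cup\{y_i'\}$, and let $x\in Y$. Since $y_i'\perp x_\lambda$ for all $\lambda$, we have $(x,y_i')=0$, and therefore $x\in\overline{\mathrm{Span}}\{(x,y_\lambda)x_\lambda\}$. Let $P_Y$ be the orthogonal projection onto $Y$. The vectors $P_Yy_\lambda$ form the biorthogonal system of $\{x_\lambda\}$ in $Y$, and $(x,y_\lambda)=(x,P_Yy_\lambda)$. So $\{x_\lambda\}$ is a strong M-basis of $Y$.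

Conversely, let $\{x_\lambda\}$ be a strong M-basis of $Y$ with biorthogonal system $\{y_\lambda\}\subset Y$, and add an orthonormal basis $\{e_i\}$ of $H\ominus Y$. The enlarged system is complete and minimal with biorthogonal system $\{y_\lambda\}\cup\{e_i\}$. For $x\in H$ we have $P_Yx\in\overline{\mathrm{Span}}\{(x,y_\lambda)x_\lambda\}$, because $(x,y_\lambda)=(P_Yx,y_\lambda)$, and $x-P_Yx\in\overline{\mathrm{Span}}\{(x,e_i)e_i\}$. Adding the two, we see that $x$ lies in the closed span of the terms of its formal series.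
\end{proof}

\paragraph{A toy example.} Let $H$ have the orthonormal basis $e_0,e_1,e_2,\dots,d_1,d_2,\dots$ and put
\[
x_m=e_0+\tfrac1m e_m\qquad(m\ge1).
\]
Since $x_m\to e_0$, the closed span $Y$ contains $e_0$, hence every $e_m$; its orthogonal complement is spanned by the $d_i$, so the defect is infinite. The biorthogonal system in $Y$ is $y_m=m\,e_m$, and $e_0\perp y_m$ for all $m$: the vector $e_0\in Y$ is a witness with $I_1=\emptyset$. By Proposition~\ref{prop:span} the system does not extend to a strong M-basis of $H$. The mechanism is: \emph{the vectors $x_m$ converge to a nonzero vector $e_0$, so a vector orthogonal to infinitely many of them is orthogonal to $e_0$; this applies to every biorthogonal vector.}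

Kernels $k_b$ with $b\to\infty$ along $\mathbb R$ cannot do this by themselves, even after multiplication by constants: their norms are all equal, and they tend weakly to $0$, because $F(b)\to0$ for $F\in PW$. The remedy is to include in the system a large family $\{k_\lambda\}_{\lambda\in A}$, with $A$ as the part $I_1$ of the partition. What then matters is the projection of $k_b$ to the orthogonal complement of that family. We shall choose $A$ so that these projections, suitably normalized, converge to a vector $g\ne0$.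

\section{The Paley--Wiener space}\label{sec:pw}

On $PW$ we use the norm and inner product $\langle\cdot,\cdot\rangle$ of $L^2(\mathbb R)$. By Plancherel, $\langle F,G\rangle=2\pi(f,g)$, where $F,G$ are the transforms of $f,g$. Since $F(w)=(f,e^{i\bar wt})$, the kernel $k_w$ with $\langle F,k_w\rangle=F(w)$ is the transform of $\frac1{2\pi}e^{i\bar wt}$. The constants $2\pi$ affect none of the notions above. We use the following standard facts.

\begin{itemize}
\item[(P1)] By Cauchy--Schwarz, $|F(w)|\le\|F\|e^{\pi|\mathrm{Im}\,w|}$, so $\|k_w\|\le e^{\pi|\mathrm{Im}\,w|}$. Since $F(\cdot+iy)$ is the transform of $f(t)e^{yt}$, we have $\|F(\cdot+iy)\|_{L^2(\mathbb R)}\le e^{\pi|y|}\|F\|$, and by the Riemann--Lebesgue lemma $F(x+iy)\to0$ as $x\to\pm\infty$, uniformly for $|y|\le1$. Also $\|F'\|\le\pi\|F\|$.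
\item[(P2)] (Paley--Wiener) An entire function of exponential type at most $\pi$ that is square integrable on some horizontal line belongs to $PW$. Moreover, if $F\ne0$ is the transform of $f$ and $\tau_\pm(F)=\limsup_{y\to+\infty}y^{-1}\log|F(\pm iy)|$, then $\tau_+(F)=\max\mathrm{supp}\,f$ and $\tau_-(F)=-\min\mathrm{supp}\,f$.
\item[(P3)] If $F\in PW$ and $F(w)=0$, then $F/(z-w)\in PW$, by (P2).
\item[(P4)] For real $\alpha$, $\langle F,G\rangle=\sum_{n\in\mathbb Z+\alpha}F(n)\overline{G(n)}$. This is Parseval's identity for the Fourier series of $f(t)e^{-i\alpha t}$ and $g(t)e^{-i\alpha t}$.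
\end{itemize}

For $X\subset\mathbb C$ let $N_X=\{F\in PW:F|_X=0\}$, the orthogonal complement of $\{k_\lambda\}_{\lambda\in X}$.

\begin{lemma}\label{lem:divide}
Let $N_X\ne\{0\}$ and $w\in\mathbb C$. Then there is $F\in N_X$ with $\mathrm{ord}_F(w)=1_X(w)$. Consequently, every incomplete system $\{k_\lambda\}_{\lambda\in X}$ is minimal.
\end{lemma}

\begin{proof}
Take $F\in N_X\setminus\{0\}$ and let $p=\mathrm{ord}_F(w)\ge1_X(w)$. Dividing $F$ by $(z-w)^{p-1_X(w)}$ keeps it in $N_X$. For the second claim, let $\lambda\in X$ and apply the first to $X\setminus\{\lambda\}$ and $w=\lambda$: some $F\in N_{X\setminus\{\lambda\}}$ has $F(\lambda)\ne0$, so $k_\lambda$ is not in the closed span of the other kernels.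
\end{proof}

\section{The example: proof of Theorem~\ref{thm:example}}\label{sec:example}

Here is the plan. A function $F\in N_A$ is divisible by all factors of $E$ except those of the sparse zeros $n_j$, so we expect
\[
F(z)=E(z)\sum_j\frac{a_j}{z-n_j},\qquad\text{hence}\qquad \frac{z\,F(z)}{E(z)}\approx\sum_ja_j=:\varphi(F)
\]
when $z$ is large and relatively far from the $n_j$. Thus the normalized evaluations at the points $b_m$ converge on $N_A$ to the functional $\varphi$, as in the toy example, and the vector $g\in N_A$ that represents $\varphi$ will be a witness for the partition $\Lambda=A\cup B$. We need $\varphi$ to be bounded on $N_A$ (for this $|E'(n_j)|$ must grow) and nonzero (for this $E/(z-n_1)$ must be square integrable on $\mathbb R$). Both hold if $E$ grows on $\mathbb R$ like $|x|^{\gamma}$ with $0<\gamma<\frac12$ away from its zeros. In our case $\gamma=1-2\beta=\frac14$. For $\beta=\frac12$ one has $E(z)=\pi^{-1}\cos\pi z$ and $|E'(n_j)|=1$; the functions $E/(z-n_j)$ are then orthogonal with equal norms, every $(a_j)\in\ell^2$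 occurs, and $\varphi$ is unbounded.

\paragraph{Estimates of $E$.} $E$ is entire and even, with simple zeros $\pm(\beta+k)$, $k\ge0$; let $Z(E)$ be its zero set. By the reflection formula for the Gamma function,
\begin{equation}\label{eq:refl}
E(z)=\frac{\sin\pi(\beta-z)}{\pi}\cdot\frac{\Gamma(z+1-\beta)}{\Gamma(z+\beta)} .
\end{equation}
In $\{\mathrm{Re}\,z\ge0\}$ the Gamma quotient is continuous and zero-free, and it equals $z^{1/4}(1+O(1/z))$ as $z\to\infty$ by Stirling's formula. Hence for $|z|\ge1$ there its modulus is comparable to $|z|^{1/4}$. Further, $|\sin\pi\zeta|\le e^{\pi|\mathrm{Im}\,\zeta|}$ always, and $|\sin\pi\zeta|\ge c\,e^{\pi|\mathrm{Im}\,\zeta|}$ if $\mathrm{dist}(\zeta,\mathbb Z)\ge\frac18$. For $\mathrm{Re}\,z\ge0$, the condition $\mathrm{dist}(z,Z(E))\ge\frac18$ implies $\mathrm{dist}(z,\beta+\mathbb Z)\ge\frac18$: the points of $\beta+\mathbb Z$ outside $Z(E)$ are at most $\beta-1=-\frac58$. Using that $E$ is even we get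
\begin{itemize}
\item[(E1)] $|E(z)|\le C(1+|z|)^{1/4}e^{\pi|\mathrm{Im}\,z|}$ for all $z$;
\item[(E2)] $|E(z)|\ge c|z|^{1/4}e^{\pi|\mathrm{Im}\,z|}$ if $|z|\ge1$ and $\mathrm{dist}(z,Z(E))\ge\frac18$;
\item[(E3)] $|E'(n_j)|=\Gamma(4^j+1)/\Gamma(4^j+\frac34)\ge c\,4^{j/4}$.
\end{itemize}
(E3) follows by differentiating the sine in \eqref{eq:refl} at $n_j=4^j+\beta$.

\begin{lemma}\label{lem:repr}
For $F\in N_A$ put $a_j=F(n_j)/E'(n_j)$. Then $\sum_j|a_j|\le C\|F\|$ and
\begin{equation}\label{eq:repr}
F(z)=E(z)\sum_j\frac{a_j}{z-n_j}.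
\end{equation}
\end{lemma}

\begin{proof}
Since $n_j\in\mathbb Z+\beta$, (P4) gives $\sum_j|F(n_j)|^2\le\|F\|^2$. By (E3), $\sum_j|E'(n_j)|^{-2}<\infty$, and Cauchy--Schwarz gives the first claim.

Let $r(z)=\sum_ja_j/(z-n_j)$. As $F$ vanishes on $A$ and the zeros of $E$ are simple, $F/E$ is analytic except for at most simple poles at the $n_j$, with residues $a_j$. Hence $H=F/E-r$ is entire. If $|z|\ge1$ and $\mathrm{dist}(z,Z(E))\ge\frac18$, then $|F/E|\le C|z|^{-1/4}$ by (P1) and (E2), and $|r|\le8\sum_j|a_j|$. The discs of radius $\frac18$ about the zeros of $E$ are pairwise disjoint, so by the maximum principle in these discs $H$ is bounded near infinity. Hence $H$ is constant. Finally, $F(iy)/E(iy)=O(y^{-1/4})$ and $|r(iy)|\le y^{-1}\sum_j|a_j|$ as $y\to+\infty$, so $H=0$.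
\end{proof}

By the lemma, $\varphi(F)=\sum_ja_j$ is a bounded functional on $N_A$. It is nonzero: $E/(z-n_1)$ has exponential type at most $\pi$ and is $O(|x|^{-3/4})$ on $\mathbb R$ by (E1), so it lies in $PW$; it vanishes on $A$, and $\varphi$ takes the value $1$ on it.

\begin{lemma}\label{lem:limit}
For $F\in N_A$, $\ \displaystyle\lim_{m\to\infty}\frac{b_mF(b_m)}{E(b_m)}=\varphi(F)$. In particular, if $F\in N_A$ vanishes at infinitely many $b_m$, then $\varphi(F)=0$.
\end{lemma}

\begin{proof}
Since $b_m$ is an integer, $E(b_m)\ne0$, and by \eqref{eq:repr} the quotient is $\sum_ja_j\frac{b_m}{b_m-n_j}$. If $j\le m$, then $b_m-n_j\ge4^m-\frac38\ge\frac14b_m$. If $j>m$, then $n_j-b_m\ge4^{m+1}-2\cdot4^m=b_m$. So $|b_m/(b_m-n_j)|\le4$ in all cases, and for fixed $j$ this ratio tends to $1$. Since $\sum_j|a_j|<\infty$, dominated convergence gives the limit.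
\end{proof}

\begin{lemma}\label{lem:defect}
$\dim N_\Lambda=\infty$.
\end{lemma}

\begin{proof}
The idea is to move the zeros $n_j$ of $E$ to the points $b_j$, and then to remove finitely many of the zeros $b_j$ with $j$ odd, which $\Lambda$ does not contain. Let
\[
V(z)=\prod_j\Big(1-\frac z{n_j}\Big),\qquad W(z)=\prod_j\Big(1-\frac z{b_j}\Big),\qquad R=\frac{EW}{V}.
\]
$R$ is entire. We show that
\begin{equation}\label{eq:R}
|R(z)|\le C(1+|z|)^{9/4}e^{\pi|\mathrm{Im}\,z|}\qquad(z\in\mathbb C).
\end{equation}
The quotient $W/V$ is the product of the factors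
\[
q_j=\frac{1-z/b_j}{1-z/n_j}=\frac{n_j}{b_j}\Big(1+\frac{b_j-n_j}{n_j-z}\Big).
\]
Note that $0<b_j-n_j<4^j$ and $\frac{n_j}{b_j}=\frac12+\frac3{16\cdot4^j}\le\frac12+\frac3{64}<0.55$. Let $|z|=r$ and $|z-n_j|\ge\frac14$ for all $j$.
\begin{itemize}
\item If $4^j\ge4r$, then $r/n_j\le\frac14$ and
\[
|q_j-1|=\Big|\frac{z(1/n_j-1/b_j)}{1-z/n_j}\Big|\le\frac{r/n_j}{3/4}\le\tfrac43\,r\,4^{-j}.
\]
The sum over these $j$ is at most $\frac43\cdot\frac14\cdot\frac43=\frac49$, so the product of these $|q_j|$ is at most $e^{4/9}$.
\item If $4^j\le r/4$, then $|n_j-z|\ge4\cdot4^j-4^j-\frac38\ge2\cdot4^j$, so $|q_j|\le0.55\cdot\frac32<1$.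
\item If $r/4<4^j<4r$, which happens for at most two $j$, then $|q_j|\le1+4\cdot4^j\le1+16r$.
\end{itemize}
Hence $|W/V|\le e^{4/9}(1+16r)^2$ for such $z$, and (E1) gives \eqref{eq:R} there. The discs $|z-n_j|<\frac14$ are disjoint, and the right-hand side of \eqref{eq:R} varies on each closed disc by a bounded factor only, so the maximum principle gives \eqref{eq:R} everywhere.

For $c\in\{b_5,b_7,b_9,\dots\}$ put
\[
F_c(z)=\frac{R(z)}{(z-b_1)(z-b_3)(z-c)}.
\]
By \eqref{eq:R} this is an entire function of exponential type at most $\pi$, and $O(|x|^{-3/4})$ on $\mathbb R$, so $F_c\in PW$. It vanishes on $A$ and at all $b_j$ with $j$ even, so $F_c\in N_\Lambda$. The zero of $R$ at $c$ is simple, so $F_c(c)\ne0$, while $F_c(c')=0$ for $c'\ne c$ in the same list. Hence the $F_c$ are linearly independent.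
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
As $\Lambda$ is real, the exponentials with frequencies in $\Lambda$ correspond to the kernels $k_\lambda$, $\lambda\in\Lambda$. By Lemma~\ref{lem:defect} the defect is infinite, and by Lemma~\ref{lem:divide} the system is minimal. Let $Y=N_\Lambda^\perp$ be its closed span and $\{y_\lambda\}\subset Y$ the biorthogonal system, so that $y_\lambda(\mu)=\delta_{\lambda\mu}$ for $\lambda,\mu\in\Lambda$.

By the Riesz theorem there is $g\in N_A\setminus\{0\}$ with $\varphi(F)=\langle F,g\rangle$ for all $F\in N_A$. We claim that $g$ is a witness in $Y$ for the partition $\Lambda=A\cup B$, with $I_1=A$ and $I_0=B$.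
\begin{itemize}
\item $g\in Y$: each $F\in N_\Lambda$ lies in $N_A$ and vanishes on the infinite set $B$, so $\langle F,g\rangle=\varphi(F)=0$ by Lemma~\ref{lem:limit}.
\item $g\perp k_\lambda$ for $\lambda\in A$, because $g\in N_A$.
\item $g\perp y_\lambda$ for $\lambda\in B$: the function $y_\lambda$ vanishes on $A\cup(B\setminus\{\lambda\})$, so $y_\lambda\in N_A$ and $\langle y_\lambda,g\rangle=\varphi(y_\lambda)=0$, again by Lemma~\ref{lem:limit}.
\end{itemize}
By Lemma~\ref{lem:witness}, $\{k_\lambda\}_{\lambda\in\Lambda}$ is not a strong M-basis of $Y$. By Proposition~\ref{prop:span}, no complete and minimal system containing it is a strong M-basis of $PW$.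
\end{proof}

\begin{remark}
The analogy with the toy example is exact. Put $\gamma_m=b_m/E(b_m)\in\mathbb R$ and let $g_m$ be the projection of $\gamma_mk_{b_m}$ to $N_A$. For $F\in N_A$,
\[
|\langle F,g_m-g\rangle|\le\|F\|\Big(\sum_j|E'(n_j)|^{-2}\Big|\frac{b_m}{b_m-n_j}-1\Big|^2\Big)^{1/2},
\]
and the right-hand factor tends to $0$ by dominated convergence, so $g_m\to g$ in norm. The set $B$ is infinite so that vanishing on $B\setminus\{\lambda\}$ forces $\varphi=0$; every second $b_j$ is left out so that the defect is infinite.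
\end{remark}

\section{An identity satisfied by every witness}\label{sec:identity}

We now fix a system $\{k_\lambda\}_{\lambda\in\Lambda}$ of infinite defect that is not a strong M-basis of its closed span $Y$. Put $M=N_\Lambda=Y^\perp$, so $\dim M=\infty$, and let $\{y_\lambda\}\subset Y$ be the biorthogonal system. Lemma~\ref{lem:witness} gives $h\in Y\setminus\{0\}$ and a partition $\Lambda=\Lambda_1\cup\Lambda_0$ with $h=0$ on $\Lambda_1$ and $h\perp y_\lambda$ for $\lambda\in\Lambda_0$. Then
\begin{equation}\label{eq:perp}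
h\perp M,\qquad\text{and}\qquad h\perp N_{\Lambda\setminus\{\lambda\}}\quad\text{for }\lambda\in\Lambda_0 .
\end{equation}
The first relation holds since $h\in Y$. For the second, let $F\in N_{\Lambda\setminus\{\lambda\}}$; then $F-F(\lambda)y_\lambda$ vanishes on $\Lambda$, so it is orthogonal to $h$. Since $y_\lambda\perp h$ as well, $F\perp h$.

For $u\in L^1(\mathbb R)$ let
\[
\mathcal C[u](w)=\int_{\mathbb R}\frac{u(x)}{x-w}\,dx\quad(w\notin\mathbb R),\qquad\text{and let}\quad m(x)=|h(x)|^2\quad(x\in\mathbb R).
\]

\paragraph{What to expect.} Let $F\in M$ have a zero $w\notin\mathbb R\cup\Lambda$. Then $F/(z-w)\in M$, so \eqref{eq:perp} gives $\mathcal C[F\bar h](w)=\langle F/(\cdot-w),h\rangle=0$: zeros of $F$ are inherited by $\mathcal C[F\bar h]$. If $w\in\Lambda_0$ the same holds by the second relation in \eqref{eq:perp}, and if $w\in\Lambda_1$ then $h(w)=0$. So $h\,\mathcal C[F\bar h]/F$ should be analytic off $\mathbb R$. Across $\mathbb R$ it has the jump $2\pi i\,h\bar h$, the same as $\mathcal C[m]$. Hence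
\[
\mathcal C[m]-\frac{h\,\mathcal C[F\bar h]}F
\]
should be an entire function $Q$, and it will turn out not to depend on $F$. Multiplication by $Q$ on $M$ is given by a Cauchy-type formula, and since $h$ tends to zero at infinity along $\mathbb R$, it is a compact operator. On an infinite-dimensional space this forces $Q=0$.

\begin{proposition}\label{prop:identity}
For all $F\in M$ and $w\in\mathbb C\setminus\mathbb R$,
\begin{equation}\label{eq:id}
F(w)\,\mathcal C[m](w)=h(w)\,\mathcal C[F\bar h](w).
\end{equation}
\end{proposition}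

\begin{proof}
For $F\in PW$ let
\[
\Phi_F(z,w)=\frac{F(w)h(z)-h(w)F(z)}{z-w},\qquad (KF)(w)=\int_{\mathbb R}\Phi_F(x,w)\overline{h(x)}\,dx .
\]
$\Phi_F$ is an entire function of two variables, and $\Phi_F(\cdot,w)\in PW$ by (P3). So $(KF)(w)=\langle\Phi_F(\cdot,w),h\rangle$, and
\begin{equation}\label{eq:K}
(KF)(w)=F(w)\,\mathcal C[m](w)-h(w)\,\mathcal C[F\bar h](w)\qquad(w\notin\mathbb R).
\end{equation}

\emph{Step 1: $K$ is a compact operator from $PW$ to $PW$.} First, $KF$ is entire: for $w$ in a compact set $S$ and $|x|\ge1+\max_S|w|$ we have $|\Phi_F(x,w)|\le C_S(|h(x)|+|F(x)|)$, and for smaller $|x|$ the function $\Phi_F(x,w)$ is bounded. So the integrand is dominated by an integrable function of $x$, uniformly in $w\in S$.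

Next, with $v=\mathrm{Im}\,w$, we show $|KF(w)|\le C_Fe^{\pi|v|}$. If $|v|\ge1$, then \eqref{eq:K} and $|x-w|\ge1$ give $|KF(w)|\le2\|F\|\|h\|^2e^{\pi|v|}$. Let $|v|<1$. Where $|x-w|\ge1$, we have $|\Phi_F(x,w)|\le e^\pi(\|F\||h(x)|+\|h\||F(x)|)$, and this part contributes at most $2e^\pi\|F\|\|h\|^2$ to $KF(w)$. Where $|x-w|<1$, the maximum principle for $\Phi_F(\cdot,w)$ in the disc $|z-w|\le1$ gives $|\Phi_F(x,w)|\le2\|F\|\|h\|e^{3\pi}$; these $x$ fill an interval of length at most $2$, and the contribution is bounded. In particular $KF$ has exponential type at most $\pi$.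

On the line $\mathbb R+i$,
\[
KF(x+i)=a(x)F(x+i)-h(x+i)\,\mathcal C[F\bar h](x+i),\qquad a(x)=\mathcal C[m](x+i).
\]
Here $a$ is continuous with $a(x)\to0$ as $x\to\pm\infty$ by dominated convergence, and $h(\cdot+i)$ is bounded. On $L^1\cap L^2$ the map $u\mapsto\mathcal C[u](\cdot+i)$ is convolution with $-1/(x+i)$, whose Fourier transform is $2\pi i\,e^{-\xi}1_{\{\xi>0\}}$; hence it is bounded in the $L^2$ norm, with norm at most $2\pi$. It applies to $u=F\bar h\in L^1\cap L^2$. It remains to see that the maps
\[
F\mapsto a\,F(\cdot+i),\qquad F\mapsto F\bar h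
\]
are compact from $PW$ to $L^2(\mathbb R)$. Cut off to $[-T,T]$ they are Hilbert--Schmidt operators, because $F(x+i)=\langle F,k_{x+i}\rangle$, $F(x)=\langle F,k_x\rangle$, and
\[
\int_{-T}^T|a(x)|^2\|k_{x+i}\|^2dx<\infty,\qquad\int_{-T}^T|h(x)|^2\|k_x\|^2dx<\infty .
\]
The remainders have norms at most $e^\pi\sup_{|x|>T}|a(x)|$ and $\sup_{|x|>T}|h(x)|$, which tend to $0$ as $T\to\infty$. So $F\mapsto KF(\cdot+i)$ is compact into $L^2(\mathbb R)$. By (P2), $KF(\cdot+i)\in PW$, and translation by $-i$ is bounded on $PW$ by (P1). Hence $K:PW\to PW$ is compact.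

\emph{Step 2: on $M$, $K$ is multiplication by an entire function.} Let $F,F_1\in M$ and $w\notin\Lambda\cup\mathbb R$. By \eqref{eq:K},
\[
F_1(w)\,KF(w)-F(w)\,KF_1(w)=-h(w)\Big\langle\frac{F_1(w)F-F(w)F_1}{\cdot-w},\,h\Big\rangle=0,
\]
because the quotient vanishes on $\Lambda$ and so lies in $M\perp h$. The left side is an entire function of $w$, and $\Lambda$ is discrete since $M\ne\{0\}$; so the left side vanishes for all $w$. Hence $KF=QF$ for all $F\in M$, with one meromorphic function $Q$.

If $\lambda\in\Lambda$ and $F\in M$, then $F(\lambda)=0$ and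
\[
KF(\lambda)=-h(\lambda)\Big\langle\frac F{\cdot-\lambda},h\Big\rangle=0:
\]
for $\lambda\in\Lambda_1$ since $h(\lambda)=0$, and for $\lambda\in\Lambda_0$ since $F/(z-\lambda)\in N_{\Lambda\setminus\{\lambda\}}\perp h$. Thus $KF\in M$. Given $w\in\mathbb C$, choose $F\in M$ with $\mathrm{ord}_F(w)=1_\Lambda(w)$ (Lemma~\ref{lem:divide}); then $Q=KF/F$ is analytic at $w$. So $Q$ is entire.

\emph{Step 3: $Q=0$.} Let $w\notin\Lambda$. The evaluation $\delta_w$ on $M$ is nonzero by Lemma~\ref{lem:divide}, and $Q(w)\delta_w=\delta_w\circ K|_M$, so $|Q(w)|\,\|\delta_w\|\le\|\delta_w\|\,\|K|_M\|$. Hence $Q$ is bounded, so it is a constant $q$ by Liouville's theorem, and $K|_M=qI$ is compact. As $\dim M=\infty$, $q=0$. Now \eqref{eq:K} is \eqref{eq:id}.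
\end{proof}

Apart from $M\ne\{0\}$, infinite defect is used only to conclude that $q=0$.

\section{Zeros and type of a witness: proof of Theorem~\ref{thm:structure}}\label{sec:structure}

We keep the notation of Section~\ref{sec:identity}. The identity \eqref{eq:id} is useful because $\mathcal C[m]$ never vanishes off $\mathbb R$: with $v=\mathrm{Im}\,w$,
\begin{equation}\label{eq:Im}
\mathrm{Im}\,\mathcal C[m](w)=v\int_{\mathbb R}\frac{m(x)}{|x-w|^2}\,dx\ne0\qquad(v\ne0).
\end{equation}
So, off $\mathbb R$, \eqref{eq:id} bounds every $F\in M$ by $h$, and zeros of $h$ are zeros of $F$.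

\paragraph{Nonreal zeros.} Let $w_0\notin\mathbb R$ be a zero of $h$ of order $p$. By \eqref{eq:id} and \eqref{eq:Im}, $\mathrm{ord}_F(w_0)\ge p$ for all $F\in M$. Choosing $F$ with $\mathrm{ord}_F(w_0)=1_\Lambda(w_0)$ (Lemma~\ref{lem:divide}) we get $p\le1_\Lambda(w_0)$.

\paragraph{Real zeros.} At a real point we can use \eqref{eq:id} only as a limit from above, and $\mathcal C[m]$ may tend to zero there. This is where $\Sigma$ comes from. Let $s\in\mathbb R$, $e=\max(\mathrm{ord}_h(s)-1_\Lambda(s),0)$, and choose $F\in M$ with $\mathrm{ord}_F(s)=1_\Lambda(s)$.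

We first bound $\mathcal C[F\bar h]$ in the upper half-plane. Let $h^*(z)=\overline{h(\bar z)}$, so that $h^*=\bar h$ on $\mathbb R$ and $h^*\in PW$. By (P1), $F$ and $h^*$ tend to $0$ as $|\mathrm{Re}\,z|\to\infty$ in the strip $-1\le\mathrm{Im}\,z\le0$, so the contour can be shifted:
\[
\mathcal C[F\bar h](w)=\int_{\mathbb R-i}\frac{F(\zeta)h^*(\zeta)}{\zeta-w}\,d\zeta,\qquad|\mathcal C[F\bar h](w)|\le e^{2\pi}\|F\|\|h\|\qquad(\mathrm{Im}\,w>0).
\]
If $e\ge1$, then $h$ vanishes at $s$ to exactly $e$ orders more than $F$, and \eqref{eq:id} gives $|\mathcal C[m](s+iv)|\le Cv^{e}$ as $v\to0^+$. On the other hand, by \eqref{eq:Im}, $|\mathcal C[m](s+iv)|\ge cv$ for $0<v\le1$, with $c=\int m(x)\,((x-s)^2+1)^{-1}dx>0$. Hence $e\le1$.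

Let $\Sigma$ be the set of those $s\in\mathbb R$ for which $e=1$. Then $\mathrm{ord}_h\le1_\Lambda+1_\Sigma$ everywhere. For $s\in\Sigma$ we have $h(s)=0$, so $m(x)/|x-s|$ is integrable. Since $\mathcal C[m](s+iv)\to0$ as $v\to0^+$, dominated convergence gives
\begin{equation}\label{eq:hilbert}
\int_{\mathbb R}\frac{|h(x)|^2}{x-s}\,dx=0\qquad(s\in\Sigma).
\end{equation}

\paragraph{Type.} For $y\ge1$, \eqref{eq:Im} and $x^2+y^2\le y^2(1+x^2)$ give $|\mathcal C[m](\pm iy)|\ge c/y$ with $c>0$, while $|\mathcal C[F\bar h](\pm iy)|\le\|F\|\|h\|/y$. By \eqref{eq:id},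
\[
|F(\pm iy)|\le C_F|h(\pm iy)|\qquad(F\in M,\ y\ge1),
\]
so $\tau_\pm(F)\le\tau_\pm(h)\le\pi$. Let $0\ne F\in M$ be the transform of $f$. By (P2), $\tau_+(F)=\max\mathrm{supp}\,f$. The function $e^{-i(\pi-\tau_+(F))z}F$ is the transform of $f$ shifted to the right by $\pi-\tau_+(F)$; it belongs to $PW$, vanishes on $\Lambda$, and has $\tau_+=\pi$. Hence $\tau_+(h)=\pi$. Shifting to the left gives $\tau_-(h)=\pi$ in the same way.

\paragraph{Sparseness of $\Sigma$.} The last part of Theorem~\ref{thm:structure} uses only \eqref{eq:hilbert}. Heuristically, at a point $s\approx R$ the bulk of the mass of $|h|^2$ lies at distance about $R$ to the left and contributes about $-\|h\|^2/R$ to the integral in \eqref{eq:hilbert}. The mass near $s$ must compensate this. The set where the Hilbert transform of a mass $\mu$ exceeds $c/R$ has measure at most of order $\mu R$, and the total mass is finite. To pass from measure to a number of points we replace the integral by a sum over $\mathbb Z+\alpha$, which is monotone between its poles, and then average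 over $\alpha$. The measure estimate is Boole's identity.

\begin{lemma}[Boole]\label{lem:boole}
Let $p(x)=\sum_{j=1}^N\frac{a_j}{\nu_j-x}$ with $a_j>0$, $\nu_1<\dots<\nu_N$, and let $t>0$. Then $\{x:p(x)>t\}$ has measure $\frac1t\sum_ja_j$.
\end{lemma}

\begin{proof}
On each of the intervals $(-\infty,\nu_1),(\nu_1,\nu_2),\dots,(\nu_{N-1},\nu_N)$ the function $p$ increases to $+\infty$, starting from the limit $0$ on the first and from $-\infty$ on the others; on $(\nu_N,\infty)$ it is negative. So $\{p>t\}=\bigcup_j(\xi_j,\nu_j)$, where $\xi_1<\dots<\xi_N$ are the roots of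
\[
t\prod_j(\nu_j-x)-\sum_ja_j\prod_{i\ne j}(\nu_i-x)=(-1)^N\Big(tx^N-\Big(t\sum_j\nu_j-\sum_ja_j\Big)x^{N-1}+\cdots\Big).
\]
Hence $\sum_j\xi_j=\sum_j\nu_j-\frac1t\sum_ja_j$.
\end{proof}

\begin{lemma}\label{lem:sparse}
Let $h\in PW\setminus\{0\}$ and let $\Sigma$ be a set of real zeros of $h$ at which \eqref{eq:hilbert} holds. Then $\sum_{s\in\Sigma\setminus\{0\}}1/|s|<\infty$.
\end{lemma}

\begin{proof}
Let $\alpha\in[0,1)$ be such that $\Sigma\cap(\mathbb Z+\alpha)=\emptyset$; since $\Sigma$ is countable, this excludes countably many $\alpha$. Put $a_n=|h(n)|^2$ for $n\in\mathbb Z+\alpha$, so $\sum_na_n=\|h\|^2$. For $s\in\Sigma$ we have $h/(z-s)\in PW$, and \eqref{eq:hilbert} says that $\langle h/(\cdot-s),h\rangle=0$. By (P4),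
\[
p_\alpha(s)=0\quad(s\in\Sigma),\qquad\text{where}\quad p_\alpha(x)=\sum_{n\in\mathbb Z+\alpha}\frac{a_n}{n-x}.
\]
Since $p_\alpha'>0$ off $\mathbb Z+\alpha$, each interval $(n,n+1)$ with $n\in\mathbb Z+\alpha$ contains at most one point of $\Sigma$.

\emph{Uniform tails.} For every $k\in\mathbb Z$, $\sup_{[k,k+1]}|h|^2\le2\int_k^{k+1}(|h|^2+|h'|^2)dx$, since $|h|^2$ does not exceed its mean at some point of $[k,k+1]$ and its derivative is at most $|h|^2+|h'|^2$ in modulus. As $h'\in L^2$, the sum over $k$ of these suprema converges, so the tails of $\sum a_n$ are small uniformly in $\alpha$. Hence there is $R_0\ge1$, independent of $\alpha$, such that for $R\ge R_0$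
\[
\sum_{|n|\le R/2}a_n\ge\tfrac12\|h\|^2,\qquad\sum_{n\ge4R}a_n\le\tfrac1{10}\|h\|^2 .
\]

\emph{The local part.} Let $R\ge R_0$, $J=(R/2,4R)$, $p_J(x)=\sum_{n\in J\cap(\mathbb Z+\alpha)}\frac{a_n}{n-x}$, and $s\in\Sigma\cap[R,2R]$. From $p_\alpha(s)=0$,
\[
p_J(s)=\sum_{n\le R/2}\frac{a_n}{s-n}-\sum_{n\ge4R}\frac{a_n}{n-s}\ge\frac{\frac12\|h\|^2}{2.5R}-\frac{\frac1{10}\|h\|^2}{2R}=\frac{c_0}R,\qquad c_0=0.15\,\|h\|^2 ;
\]
in the first sum we kept only the terms with $|n|\le R/2$. Let $n_+^\alpha(s)$ be the first point of $\mathbb Z+\alpha$ to the right of $s$. The interval $[s,n_+^\alpha(s))$ contains no point of $\mathbb Z+\alpha$, so $p_J$ is nondecreasing on it and $p_J\ge c_0/R$ there. For different $s$ these intervals are disjoint. Lemma~\ref{lem:boole} with $t=c_0/(2R)$, applied to the nonzero terms of $p_J$, gives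
\[
\sum_{s\in\Sigma\cap[R,2R]}(n_+^\alpha(s)-s)\le\frac{2R}{c_0}\sum_{n\in J\cap(\mathbb Z+\alpha)}|h(n)|^2 .
\]
(If $p_J\equiv0$, there is no such $s$.)

\emph{Averaging.} Integrate over $\alpha\in[0,1)$. For fixed $s$, $n_+^\alpha(s)-s$ is uniformly distributed on $(0,1]$, so its integral is $\frac12$; the right side integrates to $\frac{2R}{c_0}\int_J|h|^2dx$. Thus
\[
\#(\Sigma\cap[R,2R])\le\frac{4R}{c_0}\int_{R/2}^{4R}|h(x)|^2\,dx\qquad(R\ge R_0).
\]
Sum over $R=2^l\ge R_0$. Every $s\ge2R_0$ lies in one of the intervals $[R,2R]$, and each $x>0$ lies in at most three of the intervals $(R/2,4R)$. Hence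
\[
\sum_{s\in\Sigma,\ s\ge2R_0}\frac1s\le\sum_{R=2^l\ge R_0}\frac{\#(\Sigma\cap[R,2R])}R\le\frac{12}{c_0}\|h\|^2<\infty .
\]
Applying this to $h(-z)$ and $-\Sigma$ handles the negative points, and bounded subsets of $\Sigma$ are finite.
\end{proof}

Lemma~\ref{lem:sparse} and \eqref{eq:hilbert} complete the proof of Theorem~\ref{thm:structure}.\qed

\section{Incompleteness on a shorter interval: proof of Corollary~\ref{cor:radius}}\label{sec:radius}

Pass to kernels, conjugating the index set but still denoting it by $\Lambda$, and put $\kappa=\pi-\rho>0$. By hypothesis some $F_1\ne0$, the transform of a function supported in $[-\rho,\rho]$, vanishes on $\Lambda$. Then $e^{i\tau z}F_1\in M=N_\Lambda$ for $|\tau|\le\kappa$. These functions are linearly independent, so $\dim M=\infty$. Suppose that the system is not a strong M-basis of its closed span, and take $h$ and $\Sigma$ as in Sections~\ref{sec:identity} and~\ref{sec:structure}. The idea is that the factors $e^{\pm i\kappa z}$ make $F_1$ exponentially smaller than $h$ off the real axis, while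 $h$ has almost no zeros beyond those of $F_1$; a Phragm\'en--Lindel\"of argument excludes this.

Let $v=\mathrm{Im}\,w\ne0$. Apply \eqref{eq:id} to $F=e^{-i\kappa z}F_1$ if $v>0$ and to $F=e^{i\kappa z}F_1$ if $v<0$; then $|F(w)|=e^{\kappa|v|}|F_1(w)|$ and $\|F\|=\|F_1\|$. We have $|\mathcal C[F\bar h](w)|\le\|F\|\|h\|/|v|$. By \eqref{eq:Im} and $|x-w|\le(1+|x|)(1+|w|)$, also $|\mathcal C[m](w)|\ge c|v|(1+|w|)^{-2}$. Since $F/h=\mathcal C[F\bar h]/\mathcal C[m]$ off $\mathbb R$, the quotient $F_1/h$ is analytic there and
\begin{equation}\label{eq:quot}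
\Big|\frac{F_1(w)}{h(w)}\Big|\le C(1+|w|)^2|v|^{-2}e^{-\kappa|v|}\qquad(v\ne0).
\end{equation}

Let $P(z)=\prod_{s\in\Sigma\setminus\{0\}}(1-z/s)$, with an extra factor $z$ if $0\in\Sigma$. Since $\sum1/|s|<\infty$, for every $\delta>0$ we have $|P(w)|\le C_\delta e^{\delta|w|}$: the factors with $|s|>T$ contribute at most $\exp(|w|\sum_{|s|>T}1/|s|)$, and the remaining ones form a polynomial. Since $\mathrm{ord}_h\le1_\Lambda+1_\Sigma$ and $F_1$ vanishes on $\Lambda$, the function $L=F_1P/h\not\equiv0$ is entire, and by \eqref{eq:quot}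
\begin{equation}\label{eq:L}
|L(w)|\le C_\delta'(1+|w|)^2|v|^{-2}e^{-\kappa|v|+\delta|w|}\qquad(v\ne0).
\end{equation}

\emph{$L$ has exponential type zero.} Average the subharmonic function $\log|L|$ over the disc $|\zeta-w|<1$, dropping the factor $e^{-\kappa|v|}$. The mean of $\log(1/|\mathrm{Im}\,\zeta|)$ over the disc is at most $\frac1\pi\cdot2\cdot\int_{-1}^1\log\frac1{|v|}\,dv=\frac4\pi$. So
\[
\log|L(w)|\le\log C_\delta'+2\log(2+|w|)+\tfrac8\pi+\delta(|w|+1)\qquad(w\in\mathbb C),
\]
and $\delta>0$ is arbitrary.

\emph{$L$ decays on the imaginary axis.} By \eqref{eq:L} with $\delta=\kappa/2$, $|L(iy)|\le C(1+|y|)^2y^{-2}e^{-\kappa|y|/2}$ for real $y\ne0$. So $L$ is bounded on $i\mathbb R$ and $L(iy)\to0$ as $y\to\pm\infty$.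

The Phragm\'en--Lindel\"of principle says that a function analytic in an open half-plane, continuous up to the boundary, bounded by $C_0$ on the boundary line and by $C_\delta e^{\delta|z|}$ inside for every $\delta>0$, is bounded by $C_0$ throughout. Applied to $L$ in $\{\mathrm{Re}\,z>0\}$ and $\{\mathrm{Re}\,z<0\}$, it shows that $L$ is bounded, hence constant. Since $L(iy)\to0$, this gives $L=0$, a contradiction. So the system is a strong M-basis of its closed span, and Proposition~\ref{prop:span} gives the extension.\qed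

\begin{thebibliography}{9}
\bibitem{Belov} Yurii Belov, \emph{Complementability of exponential systems}, arXiv:1409.3968 (2014).
\end{thebibliography}

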